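
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{theoremA}{Theorem A}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{The loss in finiteness principles\\ for strongly convex functions}


\begin{abstract}
Suppose that the restriction of $f:E\to\mathbb R$, $E\subset\mathbb R^n$ compact, to every subset of at most $k$ points extends to an $\eta$-strongly convex function on $\mathbb R^n$ whose gradient is $M$-Lipschitz. It is known that, for suitable $k=k(n)$, $f$ then has a strongly convex extension to $\mathbb R^n$ whose gradient has Lipschitz constant $O(M\cdot M/\eta)$, and it was conjectured (Drake, arXiv:2402.16232) that the factor $M/\eta$ can be removed. We show that this is false for every $n\ge2$ and every $k$, even if the extension is only required to be convex: for $\eta\le M/2$ a factor $\frac1{400}(M/\eta)^{1/2}$ is unavoidable, and so is a factor $c_{n,k}(M/\eta)^{1-2^{1-n}}$. For $n=1$ the conjecture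 is true, with $k=5$ and Lipschitz constant $8M$.
\end{abstract}

\section{The question and the results}

Let $C^{1,1}_c(\mathbb R^n)$ be the space of convex, differentiable functions $F:\mathbb R^n\to\mathbb R$ with Lipschitz continuous gradient, and for $G:\mathbb R^n\to\mathbb R^d$ write
\[
\operatorname{Lip}(G)=\sup_{x\ne y}\frac{|G(x)-G(y)|}{|x-y|}.
\]
For $\eta\ge0$, a function $F:\mathbb R^n\to\mathbb R$ is \emph{$\eta$-strongly convex} if $F(x)-\frac\eta2|x|^2$ is convex. If $F\in C^{1,1}_c(\mathbb R^n)$ is $\eta$-strongly convex and $\operatorname{Lip}(\nabla F)\le M$, then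
\[
\tfrac\eta2|x-y|^2\le F(x)-F(y)-\langle\nabla F(y),x-y\rangle\le\tfrac M2|x-y|^2 ,
\]
so $F$ is bent everywhere at least as much as $\frac\eta2|x|^2$ and at most as much as $\frac M2|x|^2$.

Given a compact set $E\subset\mathbb R^n$ and $f:E\to\mathbb R$, how can one tell whether $f$ extends to such an $F$? A finiteness principle answers by testing only a bounded number of points of $E$ at a time. The following one is known; we quote it from \cite{Drake}.

\begin{theoremA}[\cite{Drake}]
There exist $k^\#\in\mathbb N$ and $C_1>0$, depending only on $n$, such that the following holds. Let $E\subset\mathbb R^n$ be compact, $M>\eta>0$ and $f:E\to\mathbb R$. Suppose that for all $S\subset E$ with $\#S\le k^\#$ there is an $\eta$-strongly convex $F^S\in C^{1,1}_c(\mathbb R^n)$ with $F^S|_S=f|_S$ and $\operatorname{Lip}(\nabla F^S)\le M$. Then for any $p,q\in(1,\infty)$ with $\frac1p+\frac1q=1$ there is an $\eta/p^2$-strongly convex $F\in C^{1,1}_c(\mathbb R^n)$ with $F|_E=f|_E$ and $\operatorname{Lip}(\nabla F)\le C_1q^2M^2/\eta$.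
\end{theoremA}

Multiplying $f$ by a positive constant multiplies $\eta$ and $M$ by the same constant, so it is natural to write the bound as $C_1q^2\,M\cdot(M/\eta)$. When $\eta$ is comparable to $M$, nothing is lost but a constant. When $\eta$ is much smaller than $M$, the bound is large. It is conjectured in \cite{Drake} that the factor $M/\eta$ is not needed: under the hypotheses of Theorem~A there should be a strongly convex extension with $\operatorname{Lip}(\nabla F)\le CM$, where $C$ depends on $n,p,q$ but not on $\eta$ or $M$. The modulus of strong convexity is not specified in this statement. We take it from Theorem~A.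

\begin{conjecture}
There is $k^\#\in\mathbb N$ depending only on $n$ (for instance, that of Theorem~A), and for all $p,q\in(1,\infty)$ with $\frac1p+\frac1q=1$ there is $C=C(n,p,q)>0$, such that for all compact $E\subset\mathbb R^n$, all $f:E\to\mathbb R$ and all $0<\eta<M$ the following holds. If every $S\subset E$ with $\#S\le k^\#$ admits $F^S$ as in Theorem~A, then there is an $\eta/p^2$-strongly convex $F\in C^{1,1}_c(\mathbb R^n)$ with $F|_E=f|_E$ and $\operatorname{Lip}(\nabla F)\le CM$.
\end{conjecture}

There is some reason to hope for this. Once the gradients at the points of a finite set $E$ are known, the existence of a convex extension is decided by a condition on \emph{pairs} of points, with a sharp constant (Section~\ref{sec:tools}), and on the line a choice of derivatives which looks only at near neighbors succeeds (Theorem~\ref{thm:line}). But the gradients are not given. The tests provide gradients for each small set separately, and we shall see that for $n\ge2$ these may fail to fit together.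

\begin{theorem}\label{thm:plane}
Let $n\ge2$, $k\ge1$ and $0<\eta\le M/2$. There are a finite set $E\subset\mathbb R^n$ and $f:E\to\mathbb R$ such that
\begin{itemize}
\item[(T)] for every $S\subset E$ with $\#S\le k$ there is an $\eta$-strongly convex $F^S\in C^{1,1}_c(\mathbb R^n)$ with $F^S|_S=f|_S$ and $\operatorname{Lip}(\nabla F^S)\le M$;
\item[(L)] every $F\in C^{1,1}_c(\mathbb R^n)$ with $F|_E=f$ satisfies $\operatorname{Lip}(\nabla F)\ge\frac1{400}\,M\,(M/\eta)^{1/2}$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:highdim}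
Let $n\ge2$, $k\ge1$, $0<\eta\le M/2$ and $\alpha_n=1-2^{1-n}$. There are a finite set $E\subset\mathbb R^n$ and $f:E\to\mathbb R$ which satisfy {\rm(T)} and for which every $F\in C^{1,1}_c(\mathbb R^n)$ with $F|_E=f$ satisfies
\[
\operatorname{Lip}(\nabla F)\ge c_{n,k}\,M\,(M/\eta)^{\alpha_n},
\]
where $c_{n,k}>0$ depends only on $n$ and $k$.
\end{theorem}

\begin{theorem}\label{thm:line}
Let $E\subset\mathbb R$ be compact, $0\le\eta<M$ and $f:E\to\mathbb R$. Suppose every $S\subset E$ with $\#S\le5$ admits an $\eta$-strongly convex $F^S\in C^{1,1}_c(\mathbb R)$ with $F^S|_S=f|_S$ and $\operatorname{Lip}((F^S)')\le M$. Then there is an $\eta$-strongly convex $F\in C^{1,1}_c(\mathbb R)$ with $F|_E=f$ and $\operatorname{Lip}(F')\le8(M-\eta)+\eta\le8M$.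
\end{theorem}

\begin{corollary}\label{cor:main}
The Conjecture holds if and only if $n=1$. For $n\ge2$ it fails for every $k^\#$ and every pair $p,q$, even if $F$ is only required to be convex. Moreover, the exponent $1$ of $M/\eta$ in Theorem~A cannot be replaced, for all $n$ simultaneously, by an exponent $\beta<1$ independent of $n$.
\end{corollary}

\begin{proof}
Let $n\ge2$ and suppose the Conjecture held for some $k^\#$ and some $p,q$ with constant $C$, perhaps only with a convex $F$. Theorem~\ref{thm:plane} with $k=\max(k^\#,1)$ and $M=1$ gives $\frac1{400}\eta^{-1/2}\le C$ for all $\eta\in(0,\frac12]$, which is absurd. For $n=1$, Theorem~\ref{thm:line} gives the Conjecture with $k^\#=5$ and $C=8$, since an $\eta$-strongly convex function is $\eta/p^2$-strongly convex. Finally, if a bound $CM(M/\eta)^\beta$, with $C=C(n,p,q)$ and some finiteness number, held in dimension $n\ge 2$, then Theorem~\ref{thm:highdim} with $M/\eta\to\infty$ would give $\beta\ge\alpha_n$; and $\alpha_n\to1$ as $n\to\infty$.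
\end{proof}

For $n\ge2$ we do not determine the optimal exponent of $M/\eta$. By Theorem~A and Theorem~\ref{thm:highdim} it lies in $[1-2^{1-n},1]$.

\medskip
The idea of the counterexample already appears with three blocks, made of four unit segments in the plane, which Section~\ref{sec:three} treats by hand. There the data prescribe the second component of the gradient at the two ends of a horizontal row of segments, with different values. On the segments the gradient of an extension cannot change, so its second component has to grow in the short gaps between them. A test which skips a single block allows much more growth than the gaps do. Section~\ref{sec:profile} supplies the quantitative lemmas, Section~\ref{sec:plane} proves Theorem~\ref{thm:plane}, and Section~\ref{sec:highdim} iterates the construction to prove Theorem~\ref{thm:highdim}. Section~\ref{sec:line} treats the line and can be read right after Section~\ref{sec:tools}.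

\section{Prescribing tangent planes}\label{sec:tools}

The first lemma constructs convex functions with prescribed tangent planes. In our examples a whole set $E_j$ will share one tangent plane.

\begin{lemma}\label{lem:glue}
Let $\ell_j$ ($j\in J$, $J$ finite and nonempty) be affine functions on $\mathbb R^n$ with gradients $a_j$, let $E_j\subset\mathbb R^n$ and $L>0$, and suppose
\begin{equation}\label{eq:compat}
\ell_j(x)-\ell_i(x)\ge\tfrac1{2L}|a_i-a_j|^2\qquad(x\in E_j,\ i,j\in J).
\end{equation}
Then there is a convex differentiable $F$ on $\mathbb R^n$ with $\operatorname{Lip}(\nabla F)\le L$ such that $F\ge\ell_j$ on $\mathbb R^n$ and $F=\ell_j$ on $E_j$ for all $j\in J$.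
\end{lemma}

\begin{proof}
Dividing all $\ell_j$ by $L$, we may assume $L=1$. The function $\max_i\ell_i$ has the right values on each $E_j$ but has kinks, which we smooth by a Moreau envelope. Since the envelope of $\ell_i$ is $\ell_i-\frac12|a_i|^2$, we compensate in advance: put
\[
\varphi=\max_i\big(\ell_i+\tfrac12|a_i|^2\big),\qquad F(x)=\min_z\big\{\varphi(z)+\tfrac12|x-z|^2\big\}.
\]
The Moreau envelope $F$ of the finite convex function $\varphi$ is convex and differentiable with $1$-Lipschitz gradient (Moreau; see \cite[Prop.~12.30]{BC}). For each $i$,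
\[
F(x)\ge\min_z\big\{\ell_i(z)+\tfrac12|a_i|^2+\tfrac12|x-z|^2\big\}=\ell_i(x),
\]
the minimum being attained at $z=x-a_i$. For $x\in E_j$ take $z=x-a_j$ in the definition of $F$. By \eqref{eq:compat},
\[
\varphi(z)=\max_i\big[\ell_i(x)-\langle a_i,a_j\rangle+\tfrac12|a_i|^2\big]
=\max_i\big[\ell_i(x)+\tfrac12|a_i-a_j|^2\big]-\tfrac12|a_j|^2\le\ell_j(x)-\tfrac12|a_j|^2 ,
\]
so $F(x)\le\varphi(z)+\frac12|a_j|^2\le\ell_j(x)$.
\end{proof}

The second lemma says that the condition \eqref{eq:compat} is also necessary.

\begin{lemma}[{\cite[Thm.~2.1.5]{Nesterov}}]\label{lem:nesterov}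
If $F$ is convex and differentiable on $\mathbb R^n$ with $\operatorname{Lip}(\nabla F)\le L$, $L>0$, then for all $x,y$
\[
|\nabla F(x)-\nabla F(y)|^2\le2L\big(F(x)-F(y)-\langle\nabla F(y),x-y\rangle\big).
\]
\end{lemma}

\begin{proof}
The convex function $\Phi(z)=F(z)-\langle\nabla F(y),z\rangle$ has its minimum at $y$, since $\nabla\Phi(y)=0$. As $\nabla \Phi$ is $L$-Lipschitz, $\Phi(x+w)\le\Phi(x)+\langle\nabla\Phi(x),w\rangle+\frac L2|w|^2$ for all $w$. With $w=-\frac1L\nabla\Phi(x)$ this gives $\Phi(y)\le\Phi(x)-\frac1{2L}|\nabla\Phi(x)|^2$, which is the claim.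
\end{proof}

We call $F(x)-F(y)-\langle\nabla F(y),x-y\rangle\ge0$ the \emph{excess} at $x$ over the tangent plane at $y$. The two lemmas together say that values $f(x)$ and gradients $G(x)$, given at the points $x$ of a finite set $E$, belong to a convex function with $L$-Lipschitz gradient if and only if
\begin{equation}\label{eq:jets}
f(x)-f(y)-\langle G(y),x-y\rangle\ge\tfrac1{2L}|G(x)-G(y)|^2\qquad(x,y\in E).
\end{equation}
For sufficiency, take $E_x=\{x\}$ in Lemma~\ref{lem:glue}; since $F\ge\ell_x$ with equality at $x$, we get $\nabla F(x)=G(x)$. So excess is a budget: it limits how much the whole gradient vector, including the components orthogonal to $x-y$, may change between $x$ and $y$.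

\section{Three blocks in the plane}\label{sec:three}

This section presents the mechanism in the simplest case; the later proofs do not depend on it. Here $\eta=0$: the tests and the extension are just convex. We exhibit data for which every two-point test succeeds with Lipschitz constant $1$, while every convex extension needs Lipschitz constant at least $1/(2m)$. The parameter $m\in(0,1]$ is at our disposal.

In this section let $\psi:\mathbb R\to\mathbb R$ be the $C^1$ function with $\psi=0$ on $(-\infty,1]$ which has slope $m$ on $[1+m,2+m]$ and $2m$ on $[2+2m,\infty)$, and $\psi''=1$ in the two gaps $(1,1+m)$ and $(2+m,2+2m)$ of length $m$. On $[1+m,2+m]$ and on $[2+2m,\infty)$ it coincides with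
\[
\lambda_1(t)=m\big(t-1-\tfrac m2\big),\qquad \lambda_2(t)=2m\big(t-\tfrac32-m\big),
\]
respectively, as integration shows: $\psi(1+m)=\frac{m^2}2$, $\psi(2+m)=m+\frac{m^2}2$, $\psi(2+2m)=m+2m^2$. Let
\[
H=\sqrt{2m},\qquad \psi_2(t)=H\max(t-1,0),\qquad f_0(x)=\psi(x_1)+\psi_2(x_2),
\]
and define the \emph{blocks} (Figure~\ref{fig:blocks})
\begin{gather*}
B_0=\{1\}\times[0,1],\qquad B_1=[1+m,2+m]\times\{1\},\\
B_2=\big([2+2m,3+2m]\times\{1\}\big)\cup\big(\{3+2m\}\times[1,2]\big).
\end{gather*}
Let $E$ consist of the endpoints and midpoints of these four unit segments and let $f=f_0|_E$.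

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]
\draw[dotted,thick] (1,1)--(1.5,1);
\draw[dotted,thick] (2.5,1)--(3,1);
\draw[very thick] (1,0)--(1,1);
\draw[very thick] (1.5,1)--(2.5,1);
\draw[very thick] (3,1)--(4,1)--(4,2);
\foreach \p in {(1,0),(1,0.5),(1,1),(1.5,1),(2,1),(2.5,1),(3,1),(3.5,1),(4,1),(4,1.5),(4,2)}
  \fill \p circle (1.2pt);
\node[left] at (0.95,0.5) {$B_0$: $e_2$-slope $0$};
\node[below] at (2,0.95) {$B_1$};
\node[below] at (3.5,0.95) {$B_2$};
\node[right] at (4.05,1.5) {$e_2$-slope $H$};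
\node[above] at (1.25,1) {$m$};
\node[above] at (2.75,1) {$m$};
\end{tikzpicture}
\caption{The eleven points of $E$. Solid unit segments make up the blocks, along which $f_0$ is affine; dotted gaps have length $m$. The two vertical segments fix the $e_2$-component of the gradient at the two ends. The data on the horizontal segments do not prescribe it.}
\label{fig:blocks}
\end{figure}

\emph{All of $E$.} Let $F$ be convex with $F|_E=f$ and $\operatorname{Lip}(\nabla F)\le L$, $L>0$. On each unit segment $F$ agrees with an affine function at both endpoints and at the midpoint, hence, by convexity, everywhere on the segment. So the excess at any point of the segment over the tangent plane at the midpoint is $0$, and by Lemma~\ref{lem:nesterov} $\nabla F$ is constant on each segment, hence on each block. Thus $\partial_2F=0$ on $B_0$, and $\partial_2F=H$ on $B_2$. Also $\partial_1F$ equals $m$ on $B_1$ and $2m$ on $B_2$. For the first gap put $Z=(1,1)$ and $Z'=(1+m,1)$. The excess at $Z$ over the tangent plane at $Z'$ is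
\[
F(Z)-F(Z')+m\,\partial_1F(Z')=-\tfrac{m^2}2+m^2=\tfrac{m^2}2,
\]
so $|\nabla F(Z)-\nabla F(Z')|\le\sqrt L\,m$. For the second gap, between $(2+m,1)$ and $(2+2m,1)$, the excess is $-\frac32m^2+2m^2=\frac{m^2}2$, with the same consequence. Hence $H\le2\sqrt L\,m$, that is,
\[
L\ge\frac{H^2}{4m^2}=\frac1{2m}.
\]

\emph{Two points.} A set $S\subset E$ with $\#S\le2$ misses a block. On the other two blocks we choose constant gradients and verify \eqref{eq:compat} with $L=1$; here $E_s=B_s$ and $\ell_s=f_0$ on $B_s$.

\begin{itemize}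
\item $B_1$ is missed. Take $\ell_0=0$ and $\ell_2(x)=\lambda_2(x_1)+H(x_2-1)$. On $B_2$ we have $\ell_2-\ell_0=f_0\ge\psi(2+2m)=m+2m^2$. On $B_0$ we have $\ell_0-\ell_2\ge-\lambda_2(1)=m+2m^2$, because $x_2\le1$ there. This is exactly $\frac12|(2m,H)|^2$.
\item $B_0$ is missed. Take $\ell_s(x)=\lambda_s(x_1)+H(x_2-1)$ for $s=1,2$. The gradients differ by $(m,0)$, and $\lambda_2(t)-\lambda_1(t)=m(t-2-\frac32m)$ is $\ge\frac{m^2}2$ for $t\ge2+2m$ and $\le-\frac{m^2}2$ for $t\le2+m$.
\item $B_2$ is missed. Take $\ell_0=0$ and $\ell_1(x)=\lambda_1(x_1)$. The gradients differ by $(m,0)$. Here $\lambda_1\ge\frac{m^2}2$ on $[1+m,2+m]$ and $\lambda_1(1)=-\frac{m^2}2$.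
\end{itemize}
In each case Lemma~\ref{lem:glue} gives a convex extension of $f|_S$ with $1$-Lipschitz gradient.

\medskip
The point is the first case. Between neighboring blocks the excess is only of order $m^2$, because the curvature of $\psi$, of mass $m$, is seen with a lever arm of order $m$; so, at Lipschitz constant $1$, $\partial_2F$ may change by order $m$. Between $B_0$ and $B_2$ the curvature of the first gap is seen from $B_2$ with a lever arm at least $1$, the length of $B_1$. The excess is of order $m$, and $\partial_2F$ may change by order $\sqrt m$. Skipping one block therefore turns $m$ into $\sqrt m$.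

Two things remain to be done for Theorem~\ref{thm:plane}. To defeat $k$-point tests we take about $2k$ blocks, so that every test skips at least half of them. And we must put in the strong convexity, by adding $\frac\eta2|x|^2$ to $f$. Then the segments are no longer exactly flat: along each of them the gradient may drift by an amount of order $\sqrt{L\eta}$. This does no harm if it is at most of the order $\sqrt L\,m$ which a gap allows, and $\eta\le m^2$ ensures this. Taking $m=\sqrt\eta$ will give the lower bound $1/m=\eta^{-1/2}$, up to a constant.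

\section{Profile, flat segments and gaps}\label{sec:profile}

Let $m\in(0,1]$. For integers $s\ge0$ put $a_s=s(1+m)$ and $b_s=a_s+1$. From now on let $\psi\in C^1(\mathbb R)$ be the function with $\psi=0$ on $(-\infty,1]$ and $\psi'=sm$ on $[a_s,b_s]$, with $\psi'$ affine on each gap $[b_s,a_{s+1}]$. Each gap has length $m$, and $\psi''=1$ in its interior. The function $\psi$ is convex.

The next lemma gives the excess of $\psi$ between intervals with $d$ gaps between them. The term $\frac12m^2d^2$ will pay for the change $md$ of the slope $\psi'$ itself. The term $\frac12md(d-1)$ is what is left for other components of the gradient, and for $d\ge1$ it vanishes exactly for neighbors.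

\begin{lemma}\label{lem:profile}
If $x\in[a_s,b_s]$, $y\in[a_{s'},b_{s'}]$ and $d=|s-s'|$, then
\[
\psi(x)-\psi(y)-s'm(x-y)\ge\tfrac12m^2d^2+\tfrac12md(d-1).
\]
\end{lemma}

\begin{proof}
The left side is $\psi(x)-\lambda(x)$, where $\lambda$ is the affine function equal to $\psi$ on $[a_{s'},b_{s'}]$. If $s=s'$, both sides are $0$. Let $s>s'$. Then $\psi-\lambda$ is nondecreasing on $[b_{s'},\infty)$, so the left side is at least
\[
\psi(a_s)-\lambda(a_s)=\int_{b_{s'}}^{a_s}(a_s-t)\,\psi''(t)\,dt .
\]
There are $d$ gaps in $[b_{s'},a_s]$, each of $\psi''$-mass $m$, and their centers have distances $\frac m2+u(1+m)$, $u=0,\dots,d-1$, from $a_s$. So the integral is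
\[
m\sum_{u=0}^{d-1}\Big(\frac m2+u(1+m)\Big)=\tfrac12m^2d+\tfrac12m(1+m)d(d-1)=\tfrac12m^2d^2+\tfrac12md(d-1).
\]
If $s<s'$, then $\psi-\lambda$ is nonincreasing on $(-\infty,a_{s'}]$, so the left side is at least $\psi(b_s)-\lambda(b_s)=\int_{b_s}^{a_{s'}}(t-b_s)\psi''(t)\,dt$. The $d$ gaps have centers at the same distances $\frac m2+u(1+m)$ from $b_s$, and the value is the same.
\end{proof}

The next two lemmas bound the change of $\nabla F$ along a unit segment and across a gap, for an arbitrary convex $F$ with the prescribed values. The midpoints of the segments belong to our sets because these lemmas need them to control the derivative along a segment.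

\begin{lemma}[Flat segments]\label{lem:flat}
Let $F$ be convex and differentiable on $\mathbb R^n$ with $\operatorname{Lip}(\nabla F)\le L$, $L>0$, and let $\eta\ge0$. Let $e$ be a coordinate unit vector, $A\in\mathbb R^n$, $B=A+e$ and $c=\frac{A+B}2$. Suppose that, for some $\alpha,\sigma\in\mathbb R$,
\[
F(A+te)=\alpha+\sigma t+\tfrac\eta2|A+te|^2\qquad\text{for }t=0,\tfrac12,1,
\]
and put $\beta=\sigma+\eta\langle A,e\rangle$. Then $\langle\nabla F(c),e\rangle\in[\beta+\frac\eta4,\beta+\frac{3\eta}4]$, and both $|\nabla F(A)-\nabla F(c)|$ and $|\nabla F(B)-\nabla F(c)|$ are at most $\sqrt{L\eta/2}$. In particular $|\nabla F(A)-\nabla F(B)|\le\sqrt{2L\eta}$.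
\end{lemma}

\begin{proof}
The function $u(t)=F(A+te)$ is convex and equals $u(0)+\beta t+\frac\eta2t^2$ for $t=0,\frac12,1$. So $u'(\frac12)$ lies between the chord slopes over $[0,\frac12]$ and $[\frac12,1]$, which are $\beta+\frac\eta4$ and $\beta+\frac{3\eta}4$. The excesses at $B$ and at $A$ over the tangent plane at $c$ are
\begin{align*}
u(1)-u(\tfrac12)-\tfrac12u'(\tfrac12)&=\tfrac12\big(\beta+\tfrac{3\eta}4-u'(\tfrac12)\big)\le\tfrac\eta4,\\
u(0)-u(\tfrac12)+\tfrac12u'(\tfrac12)&=\tfrac12\big(u'(\tfrac12)-\beta-\tfrac\eta4\big)\le\tfrac\eta4.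
\end{align*}
Apply Lemma~\ref{lem:nesterov}.
\end{proof}

\begin{lemma}[Gaps]\label{lem:gap}
Let $0\le\eta\le m^2$, and let $F$ be convex and differentiable on $\mathbb R^n$ with $\operatorname{Lip}(\nabla F)\le L$, $L>0$. Let $s\ge0$ be an integer, let $Z\in\mathbb R^n$ have $Z_1=b_s$, and put $Z'=Z+me_1$, so that $Z'_1=a_{s+1}$. Suppose that at the points $Z$, $Z'$ and $Z'+\frac12e_1$ we have $F(x)=\psi(x_1)+r+\frac\eta2|x|^2$ with one constant $r$. Then $|\nabla F(Z)-\nabla F(Z')|\le\sqrt{5L/2}\;m$.
\end{lemma}

\begin{proof}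
Write $a=a_{s+1}$. By convexity, $\partial_1F(Z')$ is at most the chord slope to the right:
\[
\partial_1F(Z')\le\frac{F(Z'+\frac12e_1)-F(Z')}{1/2}=(s+1)m+\eta\big(a+\tfrac14\big).
\]
Moreover $\psi(a)-\psi(a-m)=m(sm+\frac m2)$, so $F(Z')-F(Z)=m\big[sm+\frac m2+\eta(a-\frac m2)\big]$. Hence the excess at $Z$ over the tangent plane at $Z'$ satisfies
\[
F(Z)-F(Z')+m\,\partial_1F(Z')\le m\big[\tfrac m2+\eta\big(\tfrac14+\tfrac m2\big)\big]\le\tfrac12m^2+\tfrac34\eta m\le\tfrac54m^2 ,
\]
where the last two steps use $m\le1$ and $\eta\le m^2$. Apply Lemma~\ref{lem:nesterov}.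
\end{proof}

Our examples will be built with tests of modulus $\eta$ and Lipschitz constant $1+\eta$. The next lemma passes to general $\eta$ and $M$.

\begin{lemma}[Scaling]\label{lem:scaling}
Let $k\ge1$, $0<\eta\le M/2$ and $\eta_0=\eta/(M-\eta)\in(0,1]$, and let $c>0$, $0\le\alpha\le1$. Suppose that $E\subset\mathbb R^n$ and $f_*:E\to\mathbb R$ satisfy {\rm(T)} with $\eta_0$ and $1+\eta_0$ in place of $\eta$ and $M$, and that every $F\in C^{1,1}_c(\mathbb R^n)$ with $F|_E=f_*$ has $\operatorname{Lip}(\nabla F)\ge c\,\eta_0^{-\alpha}$. Then $E$ and $f=(M-\eta)f_*$ satisfy {\rm(T)}, and every $F\in C^{1,1}_c(\mathbb R^n)$ with $F|_E=f$ has $\operatorname{Lip}(\nabla F)\ge\frac c4M(M/\eta)^\alpha$.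
\end{lemma}

\begin{proof}
Multiplication by $M-\eta$ turns the modulus $\eta_0$ into $\eta$ and the Lipschitz constant $1+\eta_0$ into $M$. It turns the lower bound into
\[
(M-\eta)\,c\Big(\frac{M-\eta}\eta\Big)^\alpha\ge c\,\frac M2\Big(\frac M{2\eta}\Big)^\alpha\ge\frac c4\,M\Big(\frac M\eta\Big)^\alpha. \qedhere
\]
\end{proof}

Finally, recall that for a convex function $g:\mathbb R\to\mathbb R$ the subdifferential $\partial g(y)$ is the set of $h$ with $g(x)\ge g(y)+h(x-y)$ for all $x$. It is the interval from the left to the right derivative of $g$ at $y$.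

\section{The planar example: proof of Theorem~\ref{thm:plane}}\label{sec:plane}

Let $k\ge1$, $m\in(0,1]$ and $0\le\eta\le m^2$. Put
\[
N=2(k+1),\qquad H=\tfrac12N\sqrt m,\qquad \psi_2(t)=H\max(t-1,0),\qquad f_0(x)=\psi(x_1)+\psi_2(x_2)
\]
on $\mathbb R^2$. The blocks are
\begin{gather*}
B_0=\{b_0\}\times[0,1],\qquad B_s=[a_s,b_s]\times\{1\}\quad(1\le s\le N-1),\\
B_N=\big([a_N,b_N]\times\{1\}\big)\cup\big(\{b_N\}\times[1,2]\big).
\end{gather*}
So the picture is that of Figure~\ref{fig:blocks} with $N-1$ middle blocks. Let $E$ consist of the endpoints and midpoints of these $N+2$ unit segments, and let $f=f_0+\frac\eta2|x|^2$ on $E$.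

\subsection{Small subsets}

Let $S\subset E$ with $1\le\#S\le k$ (for $S=\emptyset$ take $F^S=\frac\eta2|x|^2$). Let $T=\{s:S\cap B_s\ne\emptyset\}$ be the set of visited blocks. To each visited block we must assign a second gradient component $h_s$, and this must be $h_0=0$ or $h_N=H$ if block $0$ or $N$ is visited. Lemma~\ref{lem:profile} leaves no excess for a change of $h$ between neighboring blocks, so we let $h$ increase only where blocks are skipped.

Write $T\cup\{0,N\}=\{j_0<\dots<j_r\}$ with $j_0=0$, $j_r=N$. Then $r\le k+1$, so $N-r\ge\frac N2$. Put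
\[
\theta=\frac H{N-r}\le\frac{2H}N=\sqrt m,\qquad h_{j_0}=0,\qquad h_{j_{t+1}}=h_{j_t}+\theta\,(j_{t+1}-j_t-1).
\]
Thus $h$ increases by $\theta$ for each skipped block, that is, each block whose index is not in $T\cup\{0,N\}$. It is nondecreasing, and $h_N=\theta(N-r)=H$. For $s\ne s'$ in $T$ at distance $d=|s-s'|$ at most $d-1$ blocks are skipped between $s$ and $s'$, so
\begin{equation}\label{eq:h}
(h_s-h_{s'})^2\le\theta^2(d-1)^2\le m\,d(d-1).
\end{equation}

For $s\in T$ let $G_s=(sm,h_s)$ and let $\ell_s$ be the affine function with gradient $G_s$ which equals $f_0$ on $B_s$. It exists, since $f_0$ has slope $sm$ along the horizontal segments of $B_s$, and slope $0=h_0$, respectively $H=h_N$, along the vertical ones. Also $h_s\in\partial\psi_2(y_2)$ for every $y\in B_s$: on $B_0$ we have $y_2\le1$ and $h_0=0$, on $B_N$ we have $y_2\ge1$ and $h_N=H$, and on the other blocks $y_2=1$ and $h_s\in[0,H]=\partial\psi_2(1)$. Now let $s\ne s'$ be in $T$, $d=|s-s'|$, $x\in B_s$, and choose any $y\in B_{s'}$. Since $\ell_{s'}(x)=f_0(y)+\langle G_{s'},x-y\rangle$,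
\[
\ell_s(x)-\ell_{s'}(x)=\big[\psi(x_1)-\psi(y_1)-s'm(x_1-y_1)\big]+\big[\psi_2(x_2)-\psi_2(y_2)-h_{s'}(x_2-y_2)\big].
\]
The second bracket is $\ge0$ because $h_{s'}\in\partial\psi_2(y_2)$. By Lemma~\ref{lem:profile} and \eqref{eq:h},
\[
\ell_s(x)-\ell_{s'}(x)\ge\tfrac12m^2d^2+\tfrac12md(d-1)\ge\tfrac12|G_s-G_{s'}|^2 .
\]
Lemma~\ref{lem:glue} with $L=1$ and $E_s=B_s$ ($s\in T$) gives a convex $\tilde F^S$ with $\operatorname{Lip}(\nabla\tilde F^S)\le1$ and $\tilde F^S=f_0$ on $S$. Then $F^S=\tilde F^S+\frac\eta2|x|^2$ is $\eta$-strongly convex, $F^S|_S=f|_S$ and $\operatorname{Lip}(\nabla F^S)\le1+\eta$.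

\subsection{All of $E$}

Let $F$ be convex with $F|_E=f$ and $\operatorname{Lip}(\nabla F)\le L$, $L>0$. Let $c_0$ and $c_1$ be the midpoints of $B_0$ and of $\{b_N\}\times[1,2]$. Lemma~\ref{lem:flat} with $e=e_2$ applies to $B_0$ with $\sigma=0$, $\langle A,e_2\rangle=0$, and to the other vertical segment with $\sigma=H$, $\langle A,e_2\rangle=1$. It gives
\[
\partial_2F(c_0)\le\tfrac34\eta,\qquad \partial_2F(c_1)\ge H+\eta+\tfrac14\eta ,
\]
so $|\nabla F(c_1)-\nabla F(c_0)|\ge H$.

Now follow the path from $c_0$ up to $(b_0,1)$, across the gap to $(a_1,1)$, along $B_1$, across the gap to $(a_2,1)$, and so on, along the horizontal part of $B_N$ to $(b_N,1)$, and up to $c_1$. It consists of $N$ full unit segments, two half segments and $N$ gaps. On a full segment $\nabla F$ changes by at most $\sqrt{2L\eta}$, on a half segment by at most half of this (Lemma~\ref{lem:flat}). Across a gap it changes by at most $\sqrt{5L/2}\,m$; Lemma~\ref{lem:gap} applies with $r=\psi_2(1)=0$, since each of the blocks $B_1,\dots,B_N$ starts with a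 horizontal segment. By the triangle inequality, $\eta\le m^2$ and $N+1\le2N$,
\[
\tfrac12N\sqrt m=H\le(N+1)\sqrt{2L\eta}+N\sqrt{5L/2}\;m\le N\sqrt L\,m\,\big(2\sqrt2+\sqrt{5/2}\,\big)\le5N\sqrt L\,m .
\]
Hence
\begin{equation}\label{eq:planebound}
L\ge\frac1{100\,m}.
\end{equation}
Both $H$ and the number of gaps are proportional to $N$. This is why the bound does not depend on $k$.

\subsection{Conclusion}

Let $0<\eta\le M/2$ and $\eta_0=\eta/(M-\eta)$. The example above with $\eta_0$ in place of $\eta$ and $m=\sqrt{\eta_0}$ satisfies the hypotheses of Lemma~\ref{lem:scaling} with $c=\frac1{100}$ and $\alpha=\frac12$. This proves Theorem~\ref{thm:plane} for $n=2$.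

For $n\ge3$ take $E$ and $f$ from the case $n=2$, with the same $\eta$ and $M$, and use $E\times\{0\}\subset\mathbb R^n$ with the same values. The functions $F^S(x_1,x_2)+\frac\eta2\sum_{i\ge3}x_i^2$ are $\eta$-strongly convex, and their gradients are $M$-Lipschitz since $\eta\le M$. Conversely, restricting a convex extension to $\mathbb R^2\times\{0\}$ preserves convexity and does not increase the Lipschitz constant of the gradient. \qed

\begin{remark}
For $\eta=0$ and $m\to0$, the tests above have Lipschitz constant at most $1$ while \eqref{eq:planebound} blows up. So the finiteness principle for $C^{1,1}_c(\mathbb R^n)$ itself, with a constant uniform in $E$ and $f$, fails for every $n\ge2$ and every finiteness number $k$.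
\end{remark}

\section{Iterating over the dimensions: proof of Theorem~\ref{thm:highdim}}\label{sec:highdim}

In the plane, slope increments $m$ in direction $e_1$ gave, by skipping, increments of order $\sqrt m$ in direction $e_2$. With a third dimension we would like to use the increments $\mu_2\approx\sqrt m$ in direction $e_2$ in the same way, and to obtain increments of order $\sqrt{\mu_2}\approx m^{1/4}$ in direction $e_3$. For this the $e_2$-slope has to rise not once but repeatedly, through the values $0,\mu_2,2\mu_2,\dots$, each fixed by a unit segment in direction $e_2$. Two blocks which are at least two such steps apart have an excess of order $\mu_2$ or more, since a rise $\mu_2$ of the slope is seen across a whole unit segment, and this pays for a change of order $\sqrt{\mu_2}$ in the $e_3$-slope. In dimension $n$ we arrange $n$ clocks: the $j$th one ticks once every $N^{j-1}$ blocks, and at each tick the path makes a unit step in direction $e_j$.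

\subsection{Construction}

Fix $n\ge2$, $k\ge1$, $m\in(0,1]$ and $0\le\eta\le m^2$. Put $N=4(k+1)$, $\mu_1=m$ and
\[
\mu_j=\frac N5\,\mu_{j-1}^{1/2}\quad(2\le j\le n),\qquad\text{so that}\qquad \mu_n=(N/5)^{2-2^{2-n}}\,m^{2^{1-n}} .
\]
Let $\psi_1=\psi$ be the profile of Section~\ref{sec:profile}. For $j\ge2$ let $\psi_j(t)=\mu_j\int_0^t\lfloor r\rfloor\,dr$, a convex function with slope $i\mu_j$ on $[i,i+1]$ for every integer $i$. Let $f_0(x)=\sum_{j=1}^n\psi_j(x_j)$.

For $s=0,1,\dots,N^{n-1}$ and $1\le j\le n$ let $\tau_j=\tau_j(s)=s/N^{j-1}$, the time shown by the $j$th clock, and put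
\[
A_s=\big(a_s,\lceil\tau_2\rceil,\dots,\lceil\tau_n\rceil\big),\qquad Z_s=\big(b_s,\lfloor\tau_2\rfloor+1,\dots,\lfloor\tau_n\rfloor+1\big).
\]
For $j\ge2$ the $j$th coordinates of $A_s$ and $Z_s$ differ by $1$ if $N^{j-1}\mid s$, and agree otherwise. Let the block $B_s$ be the polygonal path from $A_s$ to $Z_s$ which first increases $x_1$ from $a_s$ to $b_s$, then $x_2$, then $x_3$, and so on, moving exactly those $x_j$ with $N^{j-1}\mid s$, each along a unit segment. Since $\lfloor s/N^{j-1}\rfloor+1=\lceil(s+1)/N^{j-1}\rceil$, we have $Z_s+me_1=A_{s+1}$ for $s<N^{n-1}$: consecutive blocks are joined by a gap. For $n=3$, for example, $B_0$ runs through $(0,0,0),(1,0,0),(1,1,0),(1,1,1)$; the blocks $B_1,\dots,B_{N-1}$ are single segments with $x_2=x_3=1$; and $B_N$ runs through $(a_N,1,1),(b_N,1,1),(b_N,2,1)$. On $B_s$ we have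
\begin{equation}\label{eq:coords}
x_1\in[a_s,b_s],\qquad\lceil\tau_j\rceil\le x_j\le\lfloor\tau_j\rfloor+1\quad(j\ge2).
\end{equation}
Let $E$ be the set of endpoints and midpoints of all these unit segments, and $f=f_0+\frac\eta2|x|^2$ on $E$.

\subsection{Small subsets: the choice of gradients}

Let $S\subset E$ with $1\le\#S\le k$ (for $S=\emptyset$ take $F^S=\frac\eta2|x|^2$), and $T=\{s:S\cap B_s\ne\emptyset\}$. We choose the gradient components $\gamma_j(s)$ for $s\in T$. Put $\gamma_1(s)=sm$. For $j\ge2$ we let the $j$th component follow its clock: it has the value $i\mu_j$ at the $i$th tick, and between two ticks it increases only where clock $j-1$ advances by at least $2$ from one visited block to the next, the ticks themselves being counted as visited.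

Precisely, for $2\le j\le n$ we define $\gamma_j$ on $T\cup\{iN^{j-1}:0\le i\le N^{n-j}\}$. Set $\gamma_j(iN^{j-1})=i\mu_j$. The period between the ticks $i$ and $i+1$ of clock $j$ corresponds to $\tau_{j-1}\in[iN,(i+1)N]$. Let
\[
iN=t_0<t_1<\dots<t_r=(i+1)N
\]
be the values of $\tau_{j-1}$ in this interval at the points of $T$ and at the two endpoints. Then $r\le k+1$. Let $\Sigma$ be the sum of those differences $t_a-t_{a-1}$ that are $\ge2$. The other differences have sum at most $2(k+1)$, so
\[
\Sigma\ge N-2(k+1)=\tfrac N2 .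
\]
From $t_{a-1}$ to $t_a$ let $\gamma_j$ increase by $\mu_j(t_a-t_{a-1})/\Sigma$ if $t_a-t_{a-1}\ge2$, and by $0$ otherwise. The total increase over the period is $\mu_j$, as it must be. The resulting $\gamma_j$ is nondecreasing. For $s,s'\in T$ write $\Delta_i=|\tau_i(s)-\tau_i(s')|$. Every increase is at most $\frac{2\mu_j}N$ times the advance of $\tau_{j-1}$, and no increase occurs where the advance is less than $2$. Adding up the steps between $s$ and $s'$, which may lie in different periods, we get
\begin{equation}\label{eq:gamma}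
|\gamma_j(s)-\gamma_j(s')|\le\frac{2\mu_j}N\,\Delta_{j-1},\qquad\text{and}\quad\gamma_j(s)=\gamma_j(s')\ \text{ if }\Delta_{j-1}<2 .
\end{equation}
By monotonicity,
\begin{equation}\label{eq:floor}
\lfloor\tau_j(s)\rfloor\,\mu_j\le\gamma_j(s)\le\lceil\tau_j(s)\rceil\,\mu_j .
\end{equation}
Consequently
\begin{equation}\label{eq:subdiff}
\gamma_j(s)\in\partial\psi_j(x_j)\qquad(x\in B_s,\ s\in T,\ 2\le j\le n).
\end{equation}
Indeed, if $N^{j-1}\mid s$, then $x_j\in[\tau_j,\tau_j+1]$, and on this interval $\psi_j$ has slope $\tau_j\mu_j=\gamma_j(s)$. Otherwise $x_j=\lceil\tau_j\rceil=\lfloor\tau_j\rfloor+1$ is a kink of $\psi_j$ with subdifferential $[\lfloor\tau_j\rfloor\mu_j,\lceil\tau_j\rceil\mu_j]$.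

For $s\in T$ let $G(s)=(\gamma_1(s),\dots,\gamma_n(s))$, and let $\ell_s$ be the affine function with gradient $G(s)$ which equals $f_0$ on $B_s$. It exists, since along the segment of $B_s$ in direction $e_j$, if there is one, $f_0$ has slope $\tau_j\mu_j=\gamma_j(s)$.

\subsection{Small subsets: the excess}

Let $s\ne s'$ be in $T$, $x\in B_s$ and $y\in B_{s'}$. Then
\[
\ell_s(x)-\ell_{s'}(x)=\sum_{j=1}^nD_j,\qquad D_j=\psi_j(x_j)-\psi_j(y_j)-\gamma_j(s')(x_j-y_j).
\]
By Lemma~\ref{lem:profile} and \eqref{eq:subdiff}, all $D_j$ are $\ge0$. We need a lower bound for $D_j$ which plays, for the $j$th clock, the role of the term $\frac12md(d-1)$.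

\begin{lemma}\label{lem:claim}
If $2\le j\le n-1$ and $\Delta_j\ge2$, then $D_j\ge\frac19\mu_j\Delta_j^2$.
\end{lemma}

\begin{proof}
Write $\tau=\tau_j(s)$ and $\tau'=\tau_j(s')$.

\emph{Case $\tau>\tau'$.} Let $a=\lceil\tau'\rceil$, $b=\lceil\tau\rceil$ and $d=b-a$. Then $d>\Delta_j-1\ge1$, so $d\ge2$. By \eqref{eq:coords}, $y_j\le\lfloor\tau'\rfloor+1\le a+1$ and $x_j\ge b$, so $[a+1,b]\subset[y_j,x_j]$. In
\[
D_j=\int_{y_j}^{x_j}\big(\psi_j'(t)-\gamma_j(s')\big)\,dt
\]
the integrand is nonnegative by \eqref{eq:subdiff}, and on $(i,i+1)$ it is $i\mu_j-\gamma_j(s')\ge(i-a)\mu_j$ by \eqref{eq:floor}. Hence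
\[
D_j\ge\mu_j\sum_{i=a+1}^{b-1}(i-a)=\tfrac12\mu_j\,d(d-1)\ge\tfrac14\mu_jd^2 .
\]
Since $\Delta_j<d+1\le\frac32d$, we get $D_j\ge\frac14\cdot\frac49\mu_j\Delta_j^2$.

\emph{Case $\tau<\tau'$.} Let $a=\lfloor\tau\rfloor$, $b=\lfloor\tau'\rfloor$ and $d=b-a$. Again $d>\Delta_j-1$, so $d\ge2$. By \eqref{eq:coords}, $x_j\le a+1$ and $y_j\ge\lceil\tau'\rceil\ge b$, so $[a+1,b]\subset[x_j,y_j]$. Now $D_j=\int_{x_j}^{y_j}(\gamma_j(s')-\psi_j'(t))\,dt$ has a nonnegative integrand, which on $(i,i+1)$ is at least $(b-i)\mu_j$ by \eqref{eq:floor}. Hence $D_j\ge\mu_j\sum_{i=a+1}^{b-1}(b-i)=\frac12\mu_jd(d-1)$, and we conclude as before.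
\end{proof}

Now $D_1$ pays for the changes of $\gamma_1$ and $\gamma_2$, and for $j\ge3$ the term $D_{j-1}$ pays for the change of $\gamma_j$. Let $d=|s-s'|=\Delta_1$. By Lemma~\ref{lem:profile},
\[
D_1\ge\tfrac12\big(\gamma_1(s)-\gamma_1(s')\big)^2+\tfrac12md(d-1).
\]
For $2\le j\le n$, \eqref{eq:gamma} and $\mu_j^2=\frac{N^2}{25}\mu_{j-1}$ give
\[
\tfrac12\big(\gamma_j(s)-\gamma_j(s')\big)^2\le\tfrac2{25}\,\mu_{j-1}\,\Delta_{j-1}^2\,\mathbf 1_{\{\Delta_{j-1}\ge2\}} .
\]
For $j=2$ the right side is at most $\frac14md^2\mathbf 1_{\{d\ge2\}}\le\frac12md(d-1)$. For $3\le j\le n$ it is at most $D_{j-1}$, by Lemma~\ref{lem:claim} and $\frac2{25}\le\frac19$ if $\Delta_{j-1}\ge2$, and because $D_{j-1}\ge0$ otherwise. Adding these inequalities and using $D_n\ge0$, we obtain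
\[
\ell_s(x)-\ell_{s'}(x)=\sum_{j=1}^nD_j\ge\tfrac12|G(s)-G(s')|^2 .
\]
By Lemma~\ref{lem:glue} with $L=1$ and $E_s=B_s$ ($s\in T$) there is a convex $\tilde F^S$ with $1$-Lipschitz gradient and $\tilde F^S=f_0$ on $S$. Then $F^S=\tilde F^S+\frac\eta2|x|^2$ is an $\eta$-strongly convex extension of $f|_S$ with $\operatorname{Lip}(\nabla F^S)\le1+\eta$.

\subsection{All of $E$}

Let $F$ be convex with $F|_E=f$ and $\operatorname{Lip}(\nabla F)\le L$, $L>0$. In the blocks $B_0$ and $B_{N^{n-1}}$ all coordinates move, and the last segment has direction $e_n$. Let $c_0$ and $c_1$ be the midpoints of these last segments. In $B_0$ the coordinate $x_n$ runs through $[0,1]$ and $f_0$ has slope $0$ along the segment; in $B_{N^{n-1}}$ it runs through $[1,2]$ and the slope is $\mu_n$. By Lemma~\ref{lem:flat}, $\partial_nF(c_0)\le\frac34\eta$ and $\partial_nF(c_1)\ge\mu_n+\frac54\eta$, so $|\nabla F(c_1)-\nabla F(c_0)|\ge\mu_n$.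

Follow the path from $c_0$ through $Z_0,A_1,Z_1,A_2,\dots$ to $c_1$. It has $N^{n-1}$ gaps $Z_s\to A_{s+1}=Z_s+me_1$. Among the blocks $B_1,\dots,B_{N^{n-1}}$ there are $N^{n-l}$ segments in direction $e_l$. The path uses all of them, except that of the last one it uses only half, and in addition half of a segment of $B_0$. Counting the two halves as one, it contains $\sum_{l=1}^nN^{n-l}\le2N^{n-1}$ unit segments. Lemma~\ref{lem:flat} bounds the change of $\nabla F$ by $\sqrt{2L\eta}$ along each of them. Lemma~\ref{lem:gap} bounds it by $\sqrt{5L/2}\,m$ across each gap: the first segment of $B_{s+1}$ starts at $A_{s+1}$ in direction $e_1$, so $Z_s$, $A_{s+1}$ and $A_{s+1}+\frac12e_1$ lie in $E$, and these points have the same coordinates $x_2,\dots,x_n$. Therefore, using $\eta\le m^2$,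
\[
\mu_n\le2N^{n-1}\sqrt{2L\eta}+N^{n-1}\sqrt{5L/2}\;m\le5N^{n-1}\sqrt L\,m ,
\]
and hence
\[
L\ge\frac{\mu_n^2}{25N^{2n-2}m^2}=c'_{n,k}\,m^{2^{2-n}-2},\qquad c'_{n,k}=\frac{(N/5)^{4-2^{3-n}}}{25\,N^{2n-2}},\quad N=4(k+1).
\]
With $m=\sqrt\eta$, for $0<\eta\le1$, this reads $L\ge c'_{n,k}\,\eta^{-\alpha_n}$, because $\frac12(2^{2-n}-2)=-(1-2^{1-n})$. Lemma~\ref{lem:scaling}, applied to this example with $\eta_0$ in place of $\eta$, with $c=c'_{n,k}$ and $\alpha=\alpha_n$, gives Theorem~\ref{thm:highdim} with $c_{n,k}=\frac14c'_{n,k}$. \qed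

\section{The line: proof of Theorem~\ref{thm:line}}\label{sec:line}

On the line $F'$ is monotone, and it suffices to satisfy \eqref{eq:jets} for neighboring points: the pieces between neighbors can then be glued. What has to be found is a choice of derivatives, made from local information.

\subsection{Reduction to $\eta=0$, $M=1$}

If $F^S$ is $\eta$-strongly convex with $\operatorname{Lip}((F^S)')\le M$, then $F^S-\frac\eta2x^2$ is convex, and its derivative is nondecreasing and grows at most at rate $M-\eta$. Subtracting $\frac\eta2x^2$ from $f$ and dividing by $M-\eta>0$, we see that it suffices to prove: \emph{if every $S\subset E$ with $\#S\le5$ admits a convex extension of $f|_S$ with $1$-Lipschitz derivative, then $f$ has a convex extension with $8$-Lipschitz derivative.} Multiplying that extension by $M-\eta$ and adding $\frac\eta2x^2$ then gives the theorem.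

\subsection{Finite $E$: what five points reveal}

If $\#E\le5$, take $F=F^E$. Let $E=\{x_1<\dots<x_P\}$ with $P\ge6$, and put
\[
d_i=x_{i+1}-x_i,\quad s_i=\frac{f(x_{i+1})-f(x_i)}{d_i}\quad(1\le i\le P-1),\qquad \kappa_i=s_i-s_{i-1}\quad(2\le i\le P-1),
\]
and $\kappa_1=\kappa_P=+\infty$. Testing three consecutive points gives $\kappa_i\ge0$.

If $F$ is a convex extension with derivatives $g_i=F'(x_i)$, then on the interval $[x_i,x_{i+1}]$ the derivative rises by $u_i=s_i-g_i\ge0$ up to the chord slope and then by $v_i=g_{i+1}-s_i\ge0$ up to $g_{i+1}$. At an interior point, $u_i+v_{i-1}=\kappa_i$. So choosing derivatives means splitting each $\kappa_i$ into two parts. The excesses between the endpoints of the interval are $u_id_i$ and $v_id_i$, and \eqref{eq:jets} for this pair reads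
\begin{equation}\label{eq:pair}
(u_i+v_i)^2\le2L\,d_i\min(u_i,v_i).
\end{equation}
For $L=1$, adding the two inequalities in \eqref{eq:pair} gives $u_i+v_i\le d_i$; also $u_i^2\le2d_iv_i$, where $v_i\le\kappa_{i+1}$, and $u_i\le\kappa_i$; similarly for $v_i$. So, up to a factor $\sqrt2$, $u_i$ and $v_i$ are bounded by
\[
U_i=\min\big\{\kappa_i,\,d_i,\,\sqrt{d_i\kappa_{i+1}}\,\big\},\qquad V_i=\min\big\{\kappa_{i+1},\,d_i,\,\sqrt{d_i\kappa_i}\,\big\}\qquad(1\le i\le P-1).
\]
These numbers depend only on the data. We shall split $\kappa_i$ in proportion to them. The next lemma says that they satisfy an inequality like \eqref{eq:pair}, and that they are large enough to fill $\kappa_i$. The second part uses five points: $U_i$ depends on $x_{i-1},\dots,x_{i+2}$ and $V_{i-1}$ on $x_{i-2},\dots,x_{i+1}$.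

\begin{lemma}\label{lem:UV}
\begin{itemize}
\item[(i)] $U_i^2+V_i^2\le2d_i\min(U_i,V_i)$ for $1\le i\le P-1$.
\item[(ii)] $\kappa_i\le\sqrt2\,(U_i+V_{i-1})$ for $2\le i\le P-1$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) We first show $V_i^2\le d_iU_i$. If $U_i=\kappa_i$, this holds because $V_i^2\le d_i\kappa_i$. If $U_i=d_i$, it holds because $V_i\le d_i$. If $U_i=\sqrt{d_i\kappa_{i+1}}$, then $\sqrt{d_i\kappa_{i+1}}\le d_i$, so $\kappa_{i+1}\le d_i$ and
\[
V_i^2\le\kappa_{i+1}^2\le d_i^{3/2}\kappa_{i+1}^{1/2}=d_iU_i .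
\]
Interchanging $\kappa_i$ and $\kappa_{i+1}$ interchanges $U_i$ and $V_i$, so also $U_i^2\le d_iV_i$. Finally $U_i^2\le d_iU_i$ and $V_i^2\le d_iV_i$, since $U_i,V_i\le d_i$. Adding, $U_i^2+V_i^2$ is at most $2d_iU_i$ and at most $2d_iV_i$.

(ii) Let $\Phi$ be a convex extension with $1$-Lipschitz derivative for $S=\{x_{i-2},\dots,x_{i+2}\}\cap E$ (only indices between $1$ and $P$ count), and let $g=\Phi'$. Put $u=s_i-g(x_i)\ge0$ and $v=g(x_{i+1})-s_i\ge0$. Lemma~\ref{lem:nesterov} with $L=1$, applied to $x_i,x_{i+1}$ in both orders, gives $ud_i\ge\frac12(u+v)^2$ and $vd_i\ge\frac12(u+v)^2$. Adding, $u+v\le d_i$. The second inequality gives $u^2\le2d_iv$. If $i+1\le P-1$, then $x_{i+2}\in S$, so $g(x_{i+1})\le s_{i+1}$ and $v\le\kappa_{i+1}$; if $i+1=P$, then $\kappa_{i+1}=\infty$. Since $x_{i-1}\in S$, $g(x_i)\ge s_{i-1}$ and so $u\le\kappa_i$. Altogether $u\le\sqrt2\,U_i$.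

On the interval to the left put $v'=g(x_i)-s_{i-1}\ge0$ and $u'=s_{i-1}-g(x_{i-1})\ge0$. In the same way $u'+v'\le d_{i-1}$, $v'^2\le2d_{i-1}u'$ and $v'\le\kappa_i$. If $i-1\ge2$, then $x_{i-2}\in S$ gives $u'\le\kappa_{i-1}$; if $i-1=1$, then $\kappa_{i-1}=\infty$. So $v'\le\sqrt2\,V_{i-1}$, and $\kappa_i=u+v'\le\sqrt2\,(U_i+V_{i-1})$.
\end{proof}

\subsection{Finite $E$: derivatives and gluing}

For $2\le i\le P-1$ split $\kappa_i=u_i+v_{i-1}$ as follows. If $\kappa_i=0$, put $u_i=v_{i-1}=0$; in this case $U_i=V_{i-1}=0$ too. Otherwise put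
\[
u_i=\frac{\kappa_iU_i}{U_i+V_{i-1}},\qquad v_{i-1}=\frac{\kappa_iV_{i-1}}{U_i+V_{i-1}},
\]
where the denominator is positive by Lemma~\ref{lem:UV}(ii). Put also $u_1=U_1$ and $v_{P-1}=V_{P-1}$. Since $U_i\le\kappa_i$ and $V_{i-1}\le\kappa_i$, we have $\frac12(U_i+V_{i-1})\le\kappa_i\le\sqrt2(U_i+V_{i-1})$ for $2\le i\le P-1$, and so
\[
\tfrac12U_i\le u_i\le\sqrt2\,U_i,\qquad\tfrac12V_i\le v_i\le\sqrt2\,V_i\qquad(1\le i\le P-1).
\]
By Lemma~\ref{lem:UV}(i),
\begin{equation}\label{eq:uv}
(u_i+v_i)^2\le2u_i^2+2v_i^2\le4(U_i^2+V_i^2)\le8d_i\min(U_i,V_i)\le16\,d_i\min(u_i,v_i),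
\end{equation}
which is \eqref{eq:pair} with $L=8$.

Define $g_i=s_i-u_i$ for $i\le P-1$ and $g_P=s_{P-1}+v_{P-1}$. Then $g_{i+1}=s_i+v_i$ for all $1\le i\le P-1$, because $s_{i+1}-u_{i+1}=s_{i+1}-\kappa_{i+1}+v_i=s_i+v_i$ for $i+1\le P-1$. Let $\ell_i(x)=f(x_i)+g_i(x-x_i)$. Then
\[
\ell_{i+1}(x_{i+1})-\ell_i(x_{i+1})=u_id_i,\qquad\ell_i(x_i)-\ell_{i+1}(x_i)=v_id_i,
\]
and both are at least $\frac1{16}(g_{i+1}-g_i)^2$ by \eqref{eq:uv}. Lemma~\ref{lem:glue} with $L=8$, $E_i=\{x_i\}$ and $E_{i+1}=\{x_{i+1}\}$ gives a convex $H_i$ with $8$-Lipschitz derivative and $H_i\ge\ell_i,\ell_{i+1}$, with equality at $x_i$, respectively $x_{i+1}$. So $H_i$ has the values $f(x_i),f(x_{i+1})$ and the derivatives $g_i,g_{i+1}$ at these points. Let $F=H_i$ on $[x_i,x_{i+1}]$, $F=\ell_1$ on $(-\infty,x_1]$ and $F=\ell_P$ on $[x_P,\infty)$. Then $F$ is $C^1$, $F|_E=f$, and $F'$ is continuous and on each piece nondecreasing and $8$-Lipschitz, hence so on $\mathbb R$.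

\subsection{Infinite compact $E$}

Fix $x_*\ne y_*$ in $E$. For finite $A\subset E$ containing both, let $\mathcal F_A$ be the set of convex $F\in C^1(\mathbb R)$ with $\operatorname{Lip}(F')\le8$ and $F|_A=f|_A$. It is nonempty by the finite case, since the hypothesis passes from $E$ to $A$. It is compact in the topology of locally uniform convergence of $F$ and $F'$. Indeed, $F(x_*)$ is fixed, and by the mean value theorem $F'$ takes the fixed value $\frac{f(y_*)-f(x_*)}{y_*-x_*}$ somewhere between $x_*$ and $y_*$. So $F$ and $F'$ are locally bounded, uniformly over $\mathcal F_A$, the $F'$ are equi-Lipschitz, and all defining conditions are closed; the Arzel\`a--Ascoli theorem applies. Since $\mathcal F_A\cap\mathcal F_{A'}=\mathcal F_{A\cup A'}$, these compact sets have the finite intersection property, and any $F$ in their common intersection is a convex extension of $f$ with $8$-Lipschitz derivative. \qed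

\begin{thebibliography}{9}
\bibitem{BC} Bauschke and Combettes, \emph{Convex Analysis and Monotone Operator Theory}.
\bibitem{Drake} Marjorie K. Drake, \emph{Finiteness Principles for Smooth Convex Functions}, arXiv:2402.16232 (2024).
\bibitem{Nesterov} Nesterov, \emph{Introductory Lectures on Convex Optimization}.
\end{thebibliography}

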